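\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\title{In which arities is a Boardman--Vogt tensor product\\ of $\mathbb S$-free operads $\mathbb S$-free?}

\begin{abstract}
Let $\mathcal P$ and $\mathcal Q$ be symmetric set operads, reduced and connected, on which the symmetric groups act freely, and let $k$ and $l$ be the smallest arities in which they have relations. A question from a paper of Bremner and Dotsenko is whether the symmetric groups act freely on the Boardman--Vogt tensor product $\mathcal P\otimes\mathcal Q$ up to arity $kl-1$. We show that they need not: for all $k,l\ge 3$ there are examples in which freeness fails in arity $k+l\le kl-3$. On the other hand, the action is always free up to arity $k+l-1$, so this bound is sharp for every pair $(k,l)$.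
\end{abstract}

\section{The question and the answer}

\subsection*{Setting}
An \emph{operad} is here a symmetric operad in sets that is reduced and connected: $\mathcal P(\underline 0)=\varnothing$ and $\mathcal P(\underline 1)=\{\mathrm{id}\}$, where $\underline n=\{1,\dots,n\}$. We evaluate operads and collections on arbitrary finite sets: $\mathcal P(A)$ is the set of operations with inputs labeled by $A$, and a bijection $\psi\colon A\to A'$ induces $\psi_*\colon\mathcal P(A)\to\mathcal P(A')$. We call $\mathcal P$ \emph{$\mathbb S$-free} if its underlying $\mathbb S$-module is free, that is, if every $S_n$ acts freely on $\mathcal P(\underline n)$. In words: an identity $p(x_1,\dots,x_n)=p(x_{\sigma(1)},\dots,x_{\sigma(n)})$ holds in $\mathcal P$ only for $\sigma=\mathrm{id}$.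

The \emph{Boardman--Vogt tensor product} $\mathcal P\otimes\mathcal Q$ is the coproduct of $\mathcal P$ and $\mathcal Q$ modulo the \emph{interchange relations}
\begin{equation}\label{eq:interchange}
p\big(q(x_{11},\dots,x_{1n}),\dots,q(x_{m1},\dots,x_{mn})\big)=q\big(p(x_{11},\dots,x_{m1}),\dots,p(x_{1n},\dots,x_{mn})\big)
\end{equation}
for all $p\in\mathcal P(\underline m)$ and $q\in\mathcal Q(\underline n)$. Thus the $x_{ij}$ form an $m\times n$ array, and it does not matter whether we first combine its rows by $q$ or its columns by $p$.

An operation of arity at least $2$ is \emph{indecomposable} if it is not, up to relabeling of inputs, a composite $a\circ_i b$ of operations of arity at least $2$. Let $\mathcal X\subset\mathcal P$ be the collection of indecomposables. In a composite $a\circ_i b$ of this kind both factors have smaller arity than the composite, so by induction on the arity the canonical map $\mathcal T(\mathcal X)\to\mathcal P$ from the free operad is surjective. The \emph{smallest arity where $\mathcal P$ has relations} is the smallest $n$ for which $\mathcal T(\mathcal X)(\underline n)\to\mathcal P(\underline n)$ is not injective; if there is none, $\mathcal P$ is free and we put $n=\infty$.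 Since $\mathcal T(\mathcal X)(\underline 2)=\mathcal X(\underline 2)=\mathcal P(\underline 2)$, this number is at least $3$. For the operad $\mathrm{Ass}$ of non-unital associative algebras it is $3$, because of associativity.

\subsection*{The question}
Interchange tends to create commutativity. If two products $\cdot$ and $\circ$ share a unit $e$ and interchange, then they coincide and are commutative:
\[
x\cdot y=(x\circ e)\cdot(e\circ y)=(x\cdot e)\circ(e\cdot y)=x\circ y,\qquad
x\cdot y=(e\circ x)\cdot(y\circ e)=(e\cdot y)\circ(x\cdot e)=y\circ x .
\]
Our operads have no nullary operations, so this argument is not available, and commutativity, if it appears at all, appears in higher arities. By Bremner--Madariaga, $S_n$ acts freely on $(\mathrm{Ass}\otimes\mathrm{Ass})(\underline n)$ for $n\le 8$, but $S_9$ does not act freely on $(\mathrm{Ass}\otimes\mathrm{Ass})(\underline 9)$. It is also known that the tensor product of two free operads that are $\mathbb S$-free is again $\mathbb S$-free. So failure of freeness must come from relations. Since $9=3\cdot 3$, and since \eqref{eq:interchange} spreads a $k$-ary and an $l$-ary operation over a $k\times l$ array, the following guess is natural.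

\medskip
\noindent\textbf{Question} (from Bremner and Dotsenko \cite{BD}). \emph{Let $\mathcal P$ and $\mathcal Q$ be $\mathbb S$-free operads whose smallest relations are in the finite arities $k$ and $l$. Does $S_n$ act freely on $(\mathcal P\otimes\mathcal Q)(\underline n)$ for all $n\le kl-1$?}
\medskip

A freeness hypothesis on both factors is certainly needed: if $\sigma_*p=p$ for some $p\in\mathcal P(\underline n)$ or $p\in\mathcal Q(\underline n)$ and some $\sigma\ne\mathrm{id}$, the same identity holds for the image of $p$ in $(\mathcal P\otimes\mathcal Q)(\underline n)$.

\subsection*{The answer}
The answer is no, and the correct uniform bound is $k+l-1$.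

\begin{theorem}\label{thm:A}
For all $k,l\ge 3$ there are $\mathbb S$-free operads $\mathcal P_k$ and $\mathcal P_l$, with smallest relations exactly in arities $k$ and $l$, such that $S_{k+l}$ does not act freely on $(\mathcal P_k\otimes\mathcal P_l)(\underline{k+l})$.
\end{theorem}

Since $kl-(k+l)=(k-1)(l-1)-1\ge 3$, the arity $k+l$ is at most $kl-3$. Hence the Question has a negative answer for every pair $(k,l)$; for $k=l=3$ freeness can fail in arity $6$, while $kl-1=8$.

\begin{theorem}\label{thm:B}
Let $\mathcal P$ and $\mathcal Q$ be $\mathbb S$-free operads with smallest relations in arities $k,l\in\{3,4,\dots\}\cup\{\infty\}$. Then $S_N$ acts freely on $(\mathcal P\otimes\mathcal Q)(\underline N)$ for all $N\le k+l-1$. In particular, if one of $\mathcal P$, $\mathcal Q$ is a free operad, then $\mathcal P\otimes\mathcal Q$ is $\mathbb S$-free in all arities.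
\end{theorem}

By Theorem~\ref{thm:A} the bound $k+l-1$ cannot be improved for any finite $k,l\ge3$. For a particular pair of operads freeness may persist longer: for $\mathrm{Ass}\otimes\mathrm{Ass}$ the theorem covers $N\le 5$, whereas freeness holds up to arity $8$.

Both proofs use the same picture. Equality in $\mathcal P\otimes\mathcal Q$ is generated by three kinds of moves on trees: relations of $\mathcal P$, relations of $\mathcal Q$, and interchange. We shall see that \emph{any two} of the three kinds are harmless, in every arity. A failure of freeness therefore needs all three, and a class in which all three act needs $k$ leaves for a relation of $\mathcal P$, $l$ leaves for a relation of $\mathcal Q$, of which at most one is shared, and one further leaf to make room for interchange: $k+l$ in total. The examples of Section~\ref{sec:A} are built to use exactly these leaves.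

\section{Counterexamples in arity $k+l$}\label{sec:A}

\subsection{The idea, for $k=l=3$}\label{sec:idea}
Suppose an expression has three slots, a relation of $\mathcal P$ allows us to exchange the contents of slots $1$ and $2$, and a relation of $\mathcal Q$ those of slots $1$ and $3$. Taken literally this is forbidden: a relation such as $\mu(a,\nu(b,w))=\mu(b,\nu(a,w))$ would already make $\mathcal P$ non-$\mathbb S$-free. The remedy is to let every exchange leave a trace. Give $\mathcal P$ two versions $\nu_0,\nu_1$ of $\nu$, and let the exchange toggle the index:
\[
\mu(a,\nu_\varepsilon(b,w))=\mu(b,\nu_{1-\varepsilon}(a,w)).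
\]
Give $\mathcal Q$ binary operations $\kappa,\lambda_0,\lambda_1$ with the same relation. Now no operation of $\mathcal P$ or of $\mathcal Q$ need be symmetric. But consider the \emph{commutator} of the two exchanges: each index is toggled twice and returns to its value, while the transpositions $(1\,2)$ and $(1\,3)$ do not commute, so the contents of the slots undergo a $3$-cycle. If both exchanges can be carried out in one expression, that expression equals a nontrivially relabeled copy of itself.

Interchange provides such an expression. Place the slots $a$, $b$, $d$ in the array
\begin{equation}\label{eq:array}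
\begin{array}{c|c}
a & \nu_\varepsilon(b,w)\\ \hline
\lambda_\delta(d,z) & c
\end{array}
\end{equation}
combine each row by $\mu$, and combine the two results by $\kappa$. The top row then reads $\mu(a,\nu_\varepsilon(b,w))$, and $\mathcal P$ exchanges $a$ and $b$. By interchange we may instead combine the columns by $\kappa$ first; the left column then reads $\kappa(a,\lambda_\delta(d,z))$, and $\mathcal Q$ exchanges $a$ and $d$. The six leaves are three in the top row, three in the left column with the corner $a$ shared, and $c$, which is needed to complete the array.

\subsection{The operad $\mathcal P_k$}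
For $k\ge 3$ let $\mathcal P_k$ be the operad with generators $\mu$ of arity $2$ and $\nu_0,\nu_1$ of arity $k-1$ (three distinct generators, each spanning a free orbit) and the single relation
\begin{equation}\label{eq:R}
\mu(x_1,\nu_0(x_2,x_3,\dots,x_k))=\mu(x_2,\nu_1(x_1,x_3,\dots,x_k)).
\end{equation}
With $w=(w_1,\dots,w_{k-2})$, and after renaming variables when $\varepsilon=1$, this one relation says
\begin{equation}\label{eq:toggle}
\mu(a,\nu_\varepsilon(b,w))=\mu(b,\nu_{1-\varepsilon}(a,w))\qquad\text{for }\varepsilon=0\text{ and for }\varepsilon=1 .
\end{equation}

\begin{proposition}\label{prop:Pk}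
The operad $\mathcal P_k$ is $\mathbb S$-free, and its smallest relations are in arity $k$.
\end{proposition}

\begin{proof}
The generators span free orbits, so an element of the free operad on a finite set $A$ is uniquely a planar tree with vertices decorated by $\mu,\nu_0,\nu_1$ and leaves labeled bijectively by $A$. Two such trees are equal in $\mathcal P_k$ if and only if they are connected by the rewriting
\[
\mu(s_1,\nu_1(s_2,s_3,\dots,s_k))\longrightarrow\mu(s_2,\nu_0(s_1,s_3,\dots,s_k))
\]
and its inverse, applied anywhere in a tree, with arbitrary trees $s_i$. Call a \emph{redex} a $\mu$-vertex together with a $\nu_1$-vertex that is its second child. Since $\mu\ne\nu_1$, and each vertex of a redex determines the other, distinct redexes have no common vertex.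

\emph{Rewriting one redex neither creates nor destroys other redexes.} The $\mu$-vertex stays in place and is still decorated by $\mu$, so nothing changes in its relation to its parent. Its new second child is decorated by $\nu_0\ne\nu_1$. The root of $s_1$ is the first child of $\mu$ before, and the first child of $\nu_0$ after; the root of $s_2$ is the first child of $\nu_1$ before, and the first child of $\mu$ after; the roots of $s_3,\dots,s_k$ are children of $\nu_1$ before, and of $\nu_0$ after. None of these is the second child of a $\mu$-vertex before or after, so no edge to an $s_i$ belongs to a redex.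

\emph{Normal forms.} Rewriting a redex replaces a two-vertex subtree by another with the same inputs, and replacements of disjoint subtrees commute. Hence, if $t$ has $m$ redexes, rewriting them in any order takes $m$ steps and ends in the same redex-free tree $n(t)$. If $t\to t'$ is one rewriting step, then $n(t)=n(t')$. So two trees are equal in $\mathcal P_k$ if and only if they have the same normal form, and $\mathcal P_k(\underline n)$ is the set of redex-free planar decorated trees with leaves labeled by $\underline n$. The group $S_n$ acts by relabeling the leaves. A planar tree has no nontrivial automorphisms, so this action is free.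

\emph{Smallest relations.} Rewriting preserves the number of vertices and never applies to a one-vertex tree. So the indecomposables of $\mathcal P_k$ are exactly the orbits of $\mu,\nu_0,\nu_1$, and the free operad on them is the one we started with. A tree to which a rewriting step or its inverse applies contains a $\mu$-vertex whose second child is a $\nu_\varepsilon$-vertex; these two vertices have $k$ inputs together, so the tree has at least $k$ leaves. Below arity $k$ the canonical map is therefore injective, and in arity $k$ it is not, by \eqref{eq:R}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}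
Let $\mathcal P=\mathcal P_k$ with generators $\mu,\nu_0,\nu_1$, and let $\mathcal Q=\mathcal P_l$ with generators renamed $\kappa,\lambda_0,\lambda_1$ and relations
\begin{equation}\label{eq:toggleQ}
\kappa(a,\lambda_\delta(d,z))=\kappa(d,\lambda_{1-\delta}(a,z)),\qquad z=(z_1,\dots,z_{l-2}),\quad \delta\in\{0,1\}.
\end{equation}
For $\varepsilon,\delta\in\{0,1\}$ consider in $\mathcal P\otimes\mathcal Q$ the two ways of evaluating the array \eqref{eq:array}:
\begin{equation}\label{eq:E}
E_{\varepsilon\delta}(a,b,d)=\kappa\big(\mu(a,\nu_\varepsilon(b,w)),\,\mu(\lambda_\delta(d,z),c)\big)
=\mu\big(\kappa(a,\lambda_\delta(d,z)),\,\kappa(\nu_\varepsilon(b,w),c)\big),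
\end{equation}
which are equal by interchange of $\mu$ and $\kappa$. Its inputs are $a,b,d,c$, the $k-2$ entries of $w$ and the $l-2$ entries of $z$, which makes $k+l$ inputs. Applying \eqref{eq:toggle} to the first form and \eqref{eq:toggleQ} to the second, we get
\[
E_{\varepsilon\delta}(a,b,d)\overset{(\mathcal P)}{=}E_{1-\varepsilon,\delta}(b,a,d),\qquad
E_{\varepsilon\delta}(a,b,d)\overset{(\mathcal Q)}{=}E_{\varepsilon,1-\delta}(d,b,a).
\]
Therefore
\[
E_{00}(u,v,x)\overset{(\mathcal Q)}{=}E_{01}(x,v,u)\overset{(\mathcal P)}{=}E_{11}(v,x,u)\overset{(\mathcal Q)}{=}E_{10}(u,x,v)\overset{(\mathcal P)}{=}E_{00}(x,u,v).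
\]
So $E_{00}(u,v,x)$ is fixed by a $3$-cycle of its inputs $u,v,x$, and $S_{k+l}$ does not act freely on $(\mathcal P_k\otimes\mathcal P_l)(\underline{k+l})$. Proposition~\ref{prop:Pk} gives the remaining claims. \qed

\begin{remark}
With $E=E_{00}(u,v,x)$, the elements $\kappa(E,y)$, $\kappa(\kappa(E,y),y')$, \dots\ are fixed by the same $3$-cycle. So freeness fails in every arity $\ge k+l$.
\end{remark}

\subsection{A counterexample with associative operads}
The Question also has a negative answer for familiar operads, although the failure exhibited here is in arity $k+l+2$ rather than $k+l$. Let $\mathcal P$ be the odd-arity part of $\mathrm{Ass}$, the operad of totally associative ternary algebras. It is $\mathbb S$-free, since $\mathrm{Ass}(\underline n)$ is a single free $S_n$-orbit. Write $[\,,\,,]$ for the ternary product. The operad $\mathcal P$ is generated by $\mathcal P(\underline 3)$, because longer words of odd length are iterated brackets $[x_1,x_2,[x_3,x_4,[\dots]]]$. So $\mathcal T(\mathcal X)$ is empty in arities $2$ and $4$ and coincides with $\mathcal P$ in arity $3$, and the smallest relations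
\begin{equation*}\tag{T}
[[a,b,c],d,e]=[a,[b,c,d],e]=[a,b,[c,d,e]]
\end{equation*}
are in arity $k=5$. Let $\mathcal Q=\mathrm{Ass}$, with product written $\cdot$ or by juxtaposition, so $l=3$ and $kl-1=14$. Freeness fails in arity $10$. Indeed, interchange reads $[a_1,a_2,a_3]\cdot[b_1,b_2,b_3]=[a_1b_1,a_2b_2,a_3b_3]$. Using it twice, and associativity of the product in the middle entry, we can slide a factor from the left bracket to the right one:
\begin{equation*}\tag{S}
[a,fg,c]\cdot[y_1,y_2,y_3]=[ay_1,\,fgy_2,\,cy_3]=[a,f,c]\cdot[y_1,gy_2,y_3].
\end{equation*}
Two factors leave the middle entry one after the other; (T) lets us park them in different places and call them back in the other order: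
\begin{align*}
&[a,beg,c]\cdot[d_1,d_2,[d_3,d_4,d_5]]\\
&\quad=[a,be,c]\cdot[d_1,gd_2,[d_3,d_4,d_5]] &&\text{(S)}\\
&\quad=[a,be,c]\cdot[[d_1,gd_2,d_3],d_4,d_5] &&\text{(T)}\\
&\quad=[a,b,c]\cdot[[d_1,gd_2,d_3],ed_4,d_5] &&\text{(S)}\\
&\quad=[a,b,c]\cdot[d_1,gd_2,[d_3,ed_4,d_5]] &&\text{(T)}\\
&\quad=[a,bg,c]\cdot[d_1,d_2,[d_3,ed_4,d_5]] &&\text{(S)}\\
&\quad=[a,bg,c]\cdot[[d_1,d_2,d_3],ed_4,d_5] &&\text{(T)}\\
&\quad=[a,bge,c]\cdot[[d_1,d_2,d_3],d_4,d_5] &&\text{(S)}\\
&\quad=[a,bge,c]\cdot[d_1,d_2,[d_3,d_4,d_5]] &&\text{(T)}.
\end{align*}
This element of $(\mathcal P\otimes\mathcal Q)(\underline{10})$ is fixed by the transposition $(e\;g)$.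

\section{Trees and moves}\label{sec:moves}

The rest of the paper proves Theorem~\ref{thm:B}. Let $\mathcal P,\mathcal Q$ be $\mathbb S$-free, let $\mathcal X\subset\mathcal P$ and $\mathcal Y\subset\mathcal Q$ be the collections of indecomposables, and let $\mathcal Z=\mathcal X\sqcup\mathcal Y$. The collections $\mathcal X$ and $\mathcal Y$ are stable under bijections, so the symmetric groups act freely on them too.

Trees are drawn with the root at the bottom. Leaves are edges, and an edge counts as lying above itself; the tree without vertices has one edge, which is both its root edge and its leaf. An element of $\mathcal T(\mathcal Z)(A)$ is an isomorphism class of rooted trees with leaves labeled bijectively by $A$, in which every vertex $v$, with set of input edges $\mathrm{in}(v)$, $|\mathrm{in}(v)|\ge 2$, is decorated by an element of $\mathcal Z(\mathrm{in}(v))$. Every edge has a leaf above it, so an isomorphism of labeled trees is unique, and we may speak of the edges and vertices of $t\in\mathcal T(\mathcal Z)(A)$. A vertex decorated by $\mathcal X$ is a \emph{P-vertex}, one decorated by $\mathcal Y$ a \emph{Q-vertex}. A \emph{subtree} $s$ is a nonempty connected set of vertices; $\mathrm{in}(s)$ is the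 set of edges entering it from outside, and its \emph{root edge} is the edge leaving it. For a permutation $\sigma$ of $A$ we write $\sigma t$ for the tree with leaves relabeled by $\sigma$.

For $p\in\mathcal X(A_0)$ and $q\in\mathcal Y(B_0)$ there are two trees with inputs $A_0\times B_0$: \emph{``$p$ with all children $q$''}, whose root is decorated by $p$ and whose child at $a\in A_0$ is decorated by the image of $q$ under $b\mapsto(a,b)$; and \emph{``$q$ with all children $p$''}, whose root is decorated by $q$ and whose child at $b\in B_0$ is decorated by the image of $p$ under $a\mapsto(a,b)$. Consider three kinds of \emph{moves}.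
\begin{itemize}
\item \textbf{P-move:} replace a subtree $s$ consisting of P-vertices by some $s'\in\mathcal T(\mathcal X)(\mathrm{in}(s))$ with the same image in $\mathcal P(\mathrm{in}(s))$.
\item \textbf{Q-move:} the same for Q-vertices, $\mathcal Y$ and $\mathcal Q$.
\item \textbf{I-move:} replace a subtree that, for some identification of its inputs with a product $A_0\times B_0$, is ``$p$ with all children $q$'' by ``$q$ with all children $p$'', or conversely.
\end{itemize}
Let $\sim$ be the equivalence relation generated by all moves, and let $\sim_{P,I}$, $\sim_{Q,I}$, $\sim_{P,Q}$, $\sim_I$ be those generated by the indicated kinds only.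

\begin{lemma}
$\mathcal P\otimes\mathcal Q=\mathcal T(\mathcal Z)/{\sim}$.
\end{lemma}

\begin{proof}
Modulo P- and Q-moves, $\mathcal T(\mathcal Z)$ becomes the coproduct of $\mathcal P$ and $\mathcal Q$. The I-moves impose \eqref{eq:interchange} for generators, and we must deduce it for all operations. If $a$ and $b$ interchange with $q$, so does $a\circ_i b$: in $(a\circ_i b)(q,\dots,q)$, first use interchange of $b$ with $q$ to replace $b(q,\dots,q)$ by $q(b,\dots,b)$; now every input of $a$ carries a $q$, and we interchange $a$ with $q$. The identity interchanges with everything, and interchange is stable under relabeling. So all $p\in\mathcal P$ interchange with all $q\in\mathcal Y$. The same argument in the second variable gives all $q\in\mathcal Q$.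
\end{proof}

If a P-move changes a tree, then $s\ne s'$ have the same image in $\mathcal P$, so $|\mathrm{in}(s)|\ge k$ by the definition of $k$; similarly for Q-moves and $l$. Call a tree \emph{P-active} if some P-move changes it, and \emph{Q-active} if some Q-move does. The result of a P-move that changes a tree is again P-active, by the inverse move; likewise for Q.

\section{Sections of trees}

To count leaves we need to compare the space taken by the $\mathcal P$-structure of a tree with that taken by its $\mathcal Q$-structure. In the array \eqref{eq:array} these were a row and a column, meeting in one corner. The analogue in a general tree is as follows.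

\begin{definition}
A \emph{P-section} of a tree $t$ is a set $W$ of edges obtained thus: the root edge is in $W$; if the output edge of a P-vertex is in $W$, so are all its inputs; if the output edge of a Q-vertex is in $W$, exactly one of its inputs, which may be chosen, is in $W$; nothing else is in $W$. The set $S\subset A$ of (labels of) leaves in $W$ is its \emph{leaf set}. \emph{Q-sections} $W'$, with leaf sets $S'$, are defined with P and Q exchanged.
\end{definition}

With every non-root edge, a section contains the next edge below it, that is, the output edge of the vertex that it enters. Above each edge of a section there is a leaf of the section. Every edge of $t$ lies in some P-section and in some Q-section: make all choices on the path from the root toward it.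

\begin{lemma}\label{lem:meet}
If $S$ is the leaf set of a P-section of $t$ and $S'$ that of a Q-section of $t$, then $|S\cap S'|=1$.
\end{lemma}

\begin{proof}
Let $W$ and $W'$ be the two sections. The set $W\cap W'$ contains the root edge, and with any other edge the next edge below. If it contains the output edge of a vertex $v$, it contains exactly one input of $v$: one of $W$, $W'$ contains all inputs of $v$, and the other exactly one. So $W\cap W'$ is a path from the root to one leaf.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[double,thick] (0,-0.8)--(0,0);
\draw[double,thick] (0,0)--(-2,1);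
\draw[double,thick] (-2,1)--(-3,2);
\draw[very thick] (-2,1)--(-1.3,2);
\draw[very thick] (-1.3,2)--(-1.9,3);
\draw[very thick] (-1.3,2)--(-0.7,3);
\draw[very thick,dashed] (0,0)--(2,1);
\draw[very thick,dashed] (2,1)--(1.3,2);
\draw[very thick,dashed] (1.3,2)--(0.7,3);
\draw[very thick,dashed] (1.3,2)--(1.9,3);
\draw[dotted] (2,1)--(3,2);
\node[circle,draw,fill=white,inner sep=2pt] at (0,0) {$\kappa$};
\node[circle,draw,fill=white,inner sep=2pt] at (-2,1) {$\mu$};
\node[circle,draw,fill=white,inner sep=2pt] at (2,1) {$\mu$};
\node[circle,draw,fill=white,inner sep=2pt] at (-1.3,2) {$\nu_0$};
\node[circle,draw,fill=white,inner sep=2pt] at (1.3,2) {$\lambda_0$};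
\node[above] at (-3,2) {$u$};
\node[above] at (-1.9,3) {$v$};
\node[above] at (-0.7,3) {$w$};
\node[above] at (0.7,3) {$x$};
\node[above] at (1.9,3) {$z$};
\node[above] at (3,2) {$c$};
\end{tikzpicture}
\caption{The tree $\kappa(\mu(u,\nu_0(v,w)),\mu(\lambda_0(x,z),c))$ from the case $k=l=3$, with P-vertices $\mu,\nu_0$ and Q-vertices $\kappa,\lambda_0$. A P-section with leaf set $\{u,v,w\}$ consists of the solid thick and double edges, a Q-section with leaf set $\{u,x,z\}$ of the dashed and double edges. They share the path of double edges, ending at $u$; together they miss only the leaf $c$.}
\label{fig:sections}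
\end{figure}

\subsection{Coherent sections}
An arbitrary section need not survive an I-move. For example, $\{a_1,b_2\}$ is the leaf set of a Q-section of $\kappa(\mu(a_1,a_2),\mu(b_1,b_2))$, but after interchange, in $\mu(\kappa(a_1,b_1),\kappa(a_2,b_2))$, the only leaf sets of Q-sections are $\{a_1,b_1\}$ and $\{a_2,b_2\}$. The trouble is that different inputs were chosen at the two copies of $\mu$. We therefore make choices by a rule that treats such copies alike. We describe P-sections, where choices are made at Q-vertices.

A \emph{selector} is a function $\chi$ assigning to each $q\in\mathcal Y(B)$, for every finite set $B$, an element $\chi(q)\in B$ such that $\chi(\psi_*q)=\psi(\chi(q))$ for all bijections $\psi\colon B\to B'$. It is here that the freeness of $\mathcal Y$ matters: if $\mathcal Y$ contained a commutative binary operation, there would be no selector, since the transposition of the inputs fixes the operation but neither input.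

\begin{lemma}\label{lem:selector}
For every $q\in\mathcal Y(B)$ and $b\in B$ there is a selector $\chi$ with $\chi(q)=b$.
\end{lemma}

\begin{proof}
Choose representatives of the $S_n$-orbits in $\mathcal Y(\underline n)$ for all $n$. Since $\mathcal Y$ is $\mathbb S$-free, every $q'\in\mathcal Y(B')$ with $|B'|=n$ is $\varphi_*q_0$ for a unique representative $q_0\in\mathcal Y(\underline n)$ and a unique bijection $\varphi\colon\underline n\to B'$. So we may choose $\chi(q_0)\in\underline n$ arbitrarily for each representative and put $\chi(\varphi_*q_0)=\varphi(\chi(q_0))$; this is a selector. If $q=\varphi_*q_0$, choose $\chi(q_0)=\varphi^{-1}(b)$.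
\end{proof}

The \emph{Q-height} of a vertex $v$ is the number of Q-vertices strictly below $v$ on the path to the root. For a sequence $\chi=(\chi_0,\chi_1,\dots)$ of selectors, let $W_\chi(t)$ be the P-section in which the input chosen at a Q-vertex of Q-height $j$ with decoration $q$ is $\chi_j(q)$. We call it \emph{coherent}. Let $S_\chi(t)$ be its leaf set. Inside $W_\chi(t)$ each Q-vertex has one input; suppressing the Q-vertices leaves a tree in $\mathcal T(\mathcal X)(S_\chi(t))$, and we let $m_\chi(t)\in\mathcal P(S_\chi(t))$ be its image.

\begin{lemma}\label{lem:coherent}
\begin{enumerate}
\item[(a)] $S_\chi$ and $m_\chi$ are unchanged by P-moves and I-moves.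
\item[(b)] Every edge of $t$ lies in $W_\chi(t)$ for some $\chi$.
\item[(c)] $S_\chi(\sigma t)=\sigma S_\chi(t)$ and $m_\chi(\sigma t)=(\sigma|_{S_\chi(t)})_*\,m_\chi(t)$ for every relabeling $\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the root edge of the replaced subtree is not in $W_\chi(t)$, nothing changes. Suppose it is.

For a P-move $s\to s'$, all inputs of $s$ lie in the section before and after, and the Q-heights above them are unchanged. So $S_\chi$ is unchanged, and in the tree defining $m_\chi$ the subtree $s$ is replaced by $s'$, which has the same image in $\mathcal P$.

For an I-move, let $j$ be the Q-height of the root of the replaced subtree, and let $b=\chi_j(q)$. In ``$p$ with all children $q$'', all children are in the section, they have Q-height $j$, and by the compatibility of $\chi_j$ with bijections the input selected at the child $a$ is $(a,b)$. In ``$q$ with all children $p$'', the root selects the input $b$, and the child there passes on to all its inputs $(a,b)$, $a\in A_0$. In both cases the inputs in the section are $A_0\times\{b\}$, the path from the root edge of the subtree to each of them passes exactly one Q-vertex of the subtree, and the contribution to the tree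 defining $m_\chi$ is one vertex $p$ with inputs $(a,b)$. So the Q-heights above these inputs, and hence $S_\chi$ and $m_\chi$, are unchanged.

(b) Let $v_0,\dots,v_{r-1}$ be the Q-vertices on the path from the root up to the given edge, in this order, with decorations $q_0,\dots,q_{r-1}$. The Q-height of $v_j$ is $j$. By Lemma~\ref{lem:selector} choose $\chi_j$ for $j<r$ so that $\chi_j(q_j)$ is the input of $v_j$ on the path, and $\chi_j$ arbitrary for $j\ge r$.

(c) The construction of $W_\chi(t)$ does not involve the labels of the leaves.
\end{proof}

Exchanging the roles of $\mathcal P$ and $\mathcal Q$ gives coherent Q-sections, with leaf sets $S'_\chi(t)$ that are unchanged by Q-moves and I-moves and satisfy (b) and (c).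

\section{Any two kinds of moves are harmless}

\begin{lemma}\label{lem:PI}
If $\sigma t\sim_{P,I}t$ or $\sigma t\sim_{Q,I}t$, then $\sigma=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $\sigma t\sim_{P,I}t$. For every $\chi$, Lemma~\ref{lem:coherent}(a),(c) shows that $\sigma S_\chi(t)=S_\chi(t)$ and that $\sigma|_{S_\chi(t)}$ fixes $m_\chi(t)\in\mathcal P(S_\chi(t))$. Since $\mathcal P$ is $\mathbb S$-free, $\sigma$ is the identity on $S_\chi(t)$. By Lemma~\ref{lem:coherent}(b) every leaf lies in some $S_\chi(t)$. The other case follows by exchanging $\mathcal P$ and $\mathcal Q$.
\end{proof}

If one of the operads is free, its moves change nothing, and this lemma is already all that is needed. The remaining pair of moves concerns the coproduct.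

\begin{lemma}\label{lem:PQ}
If $\sigma t\sim_{P,Q}t$, then $\sigma=\mathrm{id}$.
\end{lemma}

\begin{proof}
Cut $t$ into its \emph{blocks}, the maximal subtrees consisting of P-vertices only or of Q-vertices only. Each P- or Q-move takes place inside one block and preserves its inputs. Let $\beta(t)$ be the tree whose vertices are the blocks, each block $B$ decorated by its image in $\mathcal P(\mathrm{in}(B))$ or $\mathcal Q(\mathrm{in}(B))$, with the leaf labels of $t$. Up to isomorphism, $\beta(t)$ is unchanged by P- and Q-moves.

If $\sigma t\sim_{P,Q}t$, then there is an isomorphism between $\beta(\sigma t)$ and $\beta(t)$ that preserves decorations and leaf labels. These two trees differ only by relabeling, so the isomorphism is an automorphism $f$ of the decorated tree $\beta(t)$ without labels that acts on the leaves as $\sigma$ or $\sigma^{-1}$. It fixes the root block and permutes its inputs, preserving its decoration. By $\mathbb S$-freeness of $\mathcal P$ and $\mathcal Q$, it fixes each of these inputs, hence each block attached to them. Going up the tree we find that $f$ fixes all blocks and all leaves, so $\sigma=\mathrm{id}$.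
\end{proof}

\section{All three kinds need $k+l$ leaves}

We now look for a condition under which I-moves are impossible. In Figure~\ref{fig:sections} an I-move applies at the root, and the two sections leave one leaf $c$ uncovered. This is typical: an I-move needs an array of at least $2\times2$ inputs, and a P-section and a Q-section of a tree cannot cover it.

\begin{definition}
A tree $t\in\mathcal T(\mathcal Z)(A)$ is \emph{thin} if it has a P-section and a Q-section whose leaf sets satisfy $S\cup S'=A$.
\end{definition}

\begin{lemma}\label{lem:thin}
P-moves and Q-moves take thin trees to thin trees, and no I-move applies to a thin tree.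
\end{lemma}

\begin{proof}
Let a P-move replace $s$ by $s'$, and keep all choices of the two sections outside $s$. A section that does not contain the root edge of $s$ is unaffected. A P-section containing that edge contains all inputs of $s$, and after the move all inputs of $s'$, which are the same edges. A Q-section containing that edge makes one choice at each P-vertex it meets, so it contains exactly one input of $s$; in $s'$ we make the choices along the path to the same input. In all cases the leaf sets are unchanged, so thinness is preserved. Q-moves are treated by exchanging the roles of P and Q.

Now suppose that $t$ contains a subtree ``$p$ with all children $q$'', with inputs $A_0\times B_0$ and $|A_0|,|B_0|\ge 2$. A P-section contains either none of these inputs or exactly one input $(a,b(a))$ for each $a\in A_0$. A Q-section contains either none or, for one $a_0\in A_0$, exactly $\{a_0\}\times B_0$. If both meet the subtree, they share the input $(a_0,b(a_0))$, so together they contain $|A_0|+|B_0|-1$ inputs. Otherwise they contain at most $\max(|A_0|,|B_0|)$, which is smaller. In either case they do not contain all inputs, because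
\[
|A_0||B_0|-\big(|A_0|+|B_0|-1\big)=(|A_0|-1)(|B_0|-1)>0 .
\]
The leaves above a missed input are not in $S\cup S'$. Thus $t$ is not thin. For ``$q$ with all children $p$'' a P-section contains none of the inputs or exactly $A_0\times\{b_0\}$ for one $b_0\in B_0$, a Q-section contains none or exactly one $(a(b),b)$ for each $b\in B_0$, and the same count applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $N\le k+l-1$, let $t\in\mathcal T(\mathcal Z)(\underline N)$, and let $\sigma\in S_N$ with $\sigma t\sim t$. We show that $\sigma=\mathrm{id}$. Let $[t]$ be the $\sim$-class of $t$.

\emph{Case 1: $[t]$ contains no Q-active tree, or no P-active tree.} Then no Q-move (respectively, no P-move) changes any tree on a chain of moves from $t$ to $\sigma t$. So $\sigma t\sim_{P,I}t$ (respectively, $\sigma t\sim_{Q,I}t$), and $\sigma=\mathrm{id}$ by Lemma~\ref{lem:PI}. This case covers $l=\infty$ and $k=\infty$.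

\emph{Case 2: $[t]$ contains a P-active tree and a Q-active tree.} These need not be the same tree, and we must carry leaf counts from one to the other. Choose a chain $s_0,s_1,\dots,s_m$ in $[t]$, with consecutive trees distinct and related by a move, such that $s_0$ is P-active, $s_m$ is Q-active, and $m\ge0$ is minimal among all such chains. By minimality $s_i$ is not P-active for $i>0$ and not Q-active for $i<m$. If $s_i\to s_{i+1}$ were a P-move, $s_{i+1}$ would be P-active; if it were a Q-move, $s_i$ would be Q-active. Neither is possible. So all moves of the chain are I-moves, and $s_0\sim_I s_m$.

Since $s_m$ is Q-active, it contains a subtree $V$ of Q-vertices with at least $l$ inputs. By the Q-version of Lemma~\ref{lem:coherent}(b), some coherent Q-section of $s_m$ contains the root edge of $V$, hence all inputs of $V$. Above each of them there is a leaf of the section, so $|S'_\chi(s_m)|\ge l$ for the corresponding $\chi$. The set $S'_\chi$ is invariant under I-moves; so $S'=S'_\chi(s_0)=S'_\chi(s_m)$ is the leaf set of a Q-section of $s_0$, and $|S'|\ge l$. Since $s_0$ is P-active, it contains a subtree $U$ of P-vertices with at least $k$ inputs. A P-section of $s_0$ that contains the root edge of $U$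 contains all inputs of $U$, so its leaf set $S$ satisfies $|S|\ge k$. By Lemma~\ref{lem:meet},
\[
N\ \ge\ |S\cup S'|\ =\ |S|+|S'|-1\ \ge\ k+l-1\ \ge\ N .
\]
Hence $S\cup S'=\underline N$, and $s_0$ is thin. By Lemma~\ref{lem:thin} and induction on the number of moves, every tree in $[t]$ is thin, and no I-move applies to any of them. So $[t]$ is a single $\sim_{P,Q}$-class. Therefore $\sigma t\sim_{P,Q}t$, and $\sigma=\mathrm{id}$ by Lemma~\ref{lem:PQ}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BD} Murray Bremner and Vladimir Dotsenko, \emph{Boardman--Vogt tensor products of absolutely free operads}, arXiv:1705.04573 (2017).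
\end{thebibliography}

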